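\title{The Gauss Sums of a Semisimple Factorizable Hopf Algebra Agree up to Sign}

\begin{abstract}
A semisimple factorizable Hopf algebra $H$ over a field of characteristic zero has two Gauss sums, $\mathfrak g=\chi_R(u^{-1})$ and $\mathfrak g'=\chi_R(u)$, where $u$ is the Drinfel'd element and $\chi_R$ is the regular character. We prove that $\mathfrak g'=\pm\mathfrak g$ in every dimension, which settles a conjecture of Sommerh\"auser and Zhu for even dimension, and we determine the sign. The R-matrix turns each $H$-module into an $H^*$-module in two ways. Comparing the two gives an integer matrix $\mathsf Z$ that commutes with the modular matrices $\mathsf S$ and $\mathsf T$ and whose only nonzero diagonal entry is a $1$ at the trivial module. Determinants of the modular relations on the generalized eigenspaces of $\mathsf Z$ then yield $\mathfrak g=(-1)^{(\tau-1)/2}\mathfrak g'$, where $\tau$ is an odd positive integer read off from $\mathsf Z$.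
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field of characteristic zero and let $H$ be a semisimple quasitriangular Hopf algebra over $K$ of dimension $n$, with antipode $S$ and R-matrix $R$. We write $R=R_1\otimes R_2$ and $R^{-1}=r_1\otimes r_2$ with the summation suppressed, and $R_{21}=R_2\otimes R_1$. The Hopf algebra $H$ is \emph{factorizable} if the linear map
\[
H^*\to H,\qquad \varphi\mapsto(\varphi\otimes\mathrm{id})(R_{21}R),
\]
is bijective. Let $u=S(R_2)R_1$ be the Drinfel'd element, and let $\chi_R$ be the character of the regular representation of $H$; equivalently, $\chi_R$ is the unique two-sided integral of $H^*$ with $\chi_R(1)=n$. The \emph{Gauss sums} of $H$ are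
\[
\mathfrak g=\chi_R(u^{-1}),\qquad \mathfrak g'=\chi_R(u).
\]
For semisimple factorizable $H$ the following facts are known.
\begin{enumerate}
\item[(i)] $\mathfrak g\,\mathfrak g'=n$.
\item[(ii)] $\mathfrak g/\mathfrak g'$ is a root of unity (Vafa's theorem).
\item[(iii)] If $n$ is odd, then $\mathfrak g'=\mathfrak g$ for $n\equiv1\pmod 4$ and $\mathfrak g'=-\mathfrak g$ for $n\equiv 3\pmod 4$.
\item[(iv)] In general, $\mathfrak g^4=\mathfrak g'^4$.
\end{enumerate}
The conjecture posed in \cite{SZ} is that $\mathfrak g'=\pm\mathfrak g$, equivalently $\mathfrak g^2=\mathfrak g'^2$, holds also when $n$ is even.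

To see what is at stake, take $K=\mathbb C$ and put $\xi=\mathfrak g/\sqrt n$. By (i), $\xi^2=\mathfrak g/\mathfrak g'$. So (iv) says $\xi^8=1$, and the conjecture says $\xi^4=1$: it excludes the primitive eighth roots of unity. The name ``Gauss sum'' comes from group algebras of finite abelian groups, where $R$ is given by a bicharacter $\beta$ on the character group and $\mathfrak g=\sum_x q(x)$ with $q(x)=\beta(x,x)$ (Section~\ref{sec:abelian}). Now the function $q$ on $\mathbb Z/2$ with $q(0)=1$ and $q(1)=i$ has the sums $\sum q=1+i$ and $\sum q^{-1}=1-i$, so its $\xi$ is a primitive eighth root of unity, and $(1+i)^2=2i\ne-2i=(1-i)^2$. This $q$ is not of the form $\beta(x,x)$, because $\beta(1,1)^2=\beta(2,1)=1$ for every bicharacter on $\mathbb Z/2$. It does describe a pointed modular category with group $\mathbb Z/2$ and twists $1,i$, which is the representation category of a $2$-dimensional quasi-Hopf algebra. So the statement fails for factorizable quasi-Hopf algebras. One is led to guess that primitive eighth roots are excluded by the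 Hopf structure itself, and a proof has to use more than the fact that the $H$-modules form a modular category.

The extra structure that we use is the following. For $\varphi\in H^*$ put
\begin{equation}\label{eq:fpm}
f_+(\varphi)=\varphi(R_1)R_2,\qquad f_-(\varphi)=\varphi(r_2)\,r_1 .
\end{equation}
Both maps are algebra homomorphisms $H^*\to H$ (Lemma~\ref{lem:fpm}), so an $H$-module $V$ becomes an $H^*$-module in two ways, denoted $f_+^*V$ and $f_-^*V$. For $K$ algebraically closed, let $V_i$ $(i\in I)$ be representatives of the simple $H$-modules, with $V_0$ the trivial module and $V_{i^*}\cong V_i^*$, and set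
\begin{equation}\label{eq:Z}
\mathsf Z_{ij}=\dim\operatorname{Hom}_{H^*}(f_+^*V_i,f_-^*V_j),\qquad \tau=\sum_{i\in I}\mathsf Z_{i,i^*}.
\end{equation}

\begin{theorem}\label{thm:main}
Let $H$ be a semisimple factorizable Hopf algebra over a field $K$ of characteristic zero. Then $\mathfrak g'=\pm\mathfrak g$, so $\mathfrak g^2=\mathfrak g'^2$. More precisely, the number $\tau$, computed over $\overline K$, is an odd positive integer, and
\[
\mathfrak g=(-1)^{(\tau-1)/2}\,\mathfrak g'.
\]
\end{theorem}

The proof treats even and odd $n$ alike; it uses (i) and (ii) but neither (iii) nor (iv). It has two parts. The first is linear algebra. The number $\mathfrak g$ appears in the relation $(\mathsf S\mathsf T)^3=\mathfrak g\,\mathsf S^2$ between the modular matrices of $H$, recalled in Section~\ref{sec:prelim}. Proposition~\ref{prop:det} shows that any integer matrix that commutes with $\mathsf S$ and $\mathsf T$ and has diagonal $(1,0,\dots,0)$ determines $\mathfrak g/\mathfrak g'$; the mechanism is worked out by hand on three small examples in Section~\ref{sec:abelian}.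 The second part, Sections~\ref{sec:diag}--\ref{sec:ZS}, shows that the matrix $\mathsf Z$ of \eqref{eq:Z} has these properties. Section~\ref{sec:end} completes the proof, shows that all four values $\xi\in\{1,-1,i,-i\}$ occur in even dimension, and discusses the hypotheses.

\section{Standard facts and the matrices $\mathsf S,\mathsf T,\mathsf Z$}\label{sec:prelim}

\subsection{Reduction to $K=\mathbb C$}
Semisimplicity of a finite-dimensional Hopf algebra means that it has an integral $\Lambda$ with $\varepsilon(\Lambda)\neq0$; factorizability means that a certain determinant is nonzero; and $\mathfrak g,\mathfrak g'$ are traces of multiplication operators on $H$. None of this is affected by an extension of the ground field, so we may assume $K=\overline K$. Choose bases of $H$ and of all $V_i$. The structure constants of $H$, the coefficients of $R$ and the matrix entries of the representations $V_i$ generate a finitely generated subfield $k_0\subset K$. They define a quasitriangular Hopf algebra $H_0$ over $k_0$ and an algebra map $H_0\to\prod_i M_{\dim V_i}(k_0)$,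 which is bijective because it becomes bijective over $K$. Hence, over every extension field of $k_0$, the simple modules are the scalar extensions of the $V_i$. The involution $i\mapsto i^*$ and the numbers $\mathsf Z_{ij}$ are determined by dimensions of solution spaces of linear systems over $k_0$, so they do not depend on the extension field. A finitely generated field of characteristic zero embeds in $\mathbb C$. \emph{From now on $K=\mathbb C$.}

\subsection{Quasitriangular Hopf algebras}
We write $\Delta(h)=h_{(1)}\otimes h_{(2)}$. The dual $H^*$ is a Hopf algebra with product $(\varphi\psi)(h)=\varphi(h_{(1)})\psi(h_{(2)})$, unit $\varepsilon$, coproduct $\varphi_{(1)}(h)\varphi_{(2)}(k)=\varphi(hk)$, counit $\varphi\mapsto\varphi(1)$ and antipode $\varphi\mapsto\varphi\circ S$. A right integral of $H^*$ is an element $\psi$ with $\psi\varphi=\varphi(1)\psi$ for all $\varphi$; the right integrals of a finite-dimensional Hopf algebra form a one-dimensional space. The element $\lambda=\chi_R/n$ is a two-sided integral of $H^*$ with $\lambda(1)=1$.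 The identity $\varphi\lambda=\varphi(1)\lambda$ for all $\varphi$ says
\begin{equation}\label{eq:int}
h_{(1)}\lambda(h_{(2)})=\lambda(h)1\qquad(h\in H).
\end{equation}
By the theorem of Larson and Radford, $S^2=\mathrm{id}$ and $H^*$ is semisimple.

An R-matrix is an invertible $R\in H\otimes H$ with $h_{(2)}\otimes h_{(1)}=R\,\Delta(h)R^{-1}$ for all $h$ and
\begin{equation}\label{eq:hex}
(\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad(\mathrm{id}\otimes\Delta)R=R_{13}R_{12}.
\end{equation}
Double subscripts indicate tensor positions, and primes distinguish further copies of $R$ or $R^{-1}$; for instance $R_{13}R_{23}=R_1\otimes R_1'\otimes R_2R_2'$. Inverting \eqref{eq:hex} gives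
\begin{equation}\label{eq:hexinv}
(\Delta\otimes\mathrm{id})R^{-1}=r_1'\otimes r_1\otimes r_2r_2',\qquad(\mathrm{id}\otimes\Delta)R^{-1}=r_1r_1'\otimes r_2\otimes r_2'.
\end{equation}
The standard consequences of the axioms are $(\varepsilon\otimes\mathrm{id})R=(\mathrm{id}\otimes\varepsilon)R=1$ and
\begin{equation}\label{eq:SR}
(S\otimes\mathrm{id})R=R^{-1},\qquad (S\otimes S)R=R .
\end{equation}
Since $S\otimes S$ is an antiautomorphism, also $(S\otimes S)R^{-1}=R^{-1}$. Together with $S^2=\mathrm{id}$ this gives $(S\otimes\mathrm{id})R^{\pm1}=(\mathrm{id}\otimes S)R^{\pm1}$.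

Put $\theta=u^{-1}$. By Drinfel'd's formulas, $S^2$ is conjugation by $u$, $u^{-1}=R_2S^2(R_1)$, and $\Delta(u^{-1})=R_{21}R\,(u^{-1}\otimes u^{-1})$. As $S^2=\mathrm{id}$, the element $\theta$ is central and
\begin{equation}\label{eq:theta}
\theta=R_2R_1,\qquad \Delta(\theta)=R_{21}R\,(\theta\otimes\theta).
\end{equation}
Moreover $S(u)=u$, hence $S(\theta)=\theta$. Indeed, $S(u)=S(R_1)R_2=R_1S(R_2)$ has the same trace as $u=S(R_2)R_1$ on every simple module. Both elements are central, so they act on each $V_i$ by the same scalar, and therefore they are equal.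

\subsection{The modular matrices}
Let $d_i=\dim V_i$, let $\chi_i$ be the character of $V_i$, and let $\theta_i$ be the scalar by which $\theta$ acts on $V_i$. The dual module has the action $(h\cdot f)(y)=f(S(h)y)$, so $\chi_{i^*}=\chi_i\circ S$, and $i^{**}=i$. From $S(\theta)=\theta$ we get $\theta_{i^*}=\theta_i$, and $\theta_0=\varepsilon(R_2)\varepsilon(R_1)=1$. Since $\chi_R=\sum_id_i\chi_i$, we have $\mathfrak g=\sum_id_i^2\theta_i$ and $\mathfrak g'=\sum_id_i^2\theta_i^{-1}$. Define $I\times I$ matrices
\[
\mathsf S_{ij}=(\chi_i\otimes\chi_{j^*})(R_{21}R),\qquad \mathsf T=\operatorname{diag}(\theta_i),\qquad \mathsf C_{ij}=\delta_{i,j^*}.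
\]
The matrix $\mathsf S$ is symmetric: from $(S\otimes S)(R_{21}R)=RR_{21}$ we get $\mathsf S_{ij}=(\chi_{i^*}\otimes\chi_j)(RR_{21})$, and interchanging the tensor factors turns this into $(\chi_j\otimes\chi_{i^*})(R_{21}R)=\mathsf S_{ji}$.

The category of finite-dimensional $H$-modules, with braiding $c_{V,W}(x\otimes y)=R_2y\otimes R_1x$ and twist given by the action of $\theta$, is a modular category whose categorical dimensions are the $d_i$ \cite{EG}. All that we use of this is the pair of matrix relations \cite[Thm.~3.1.7]{BK}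
\begin{equation}\label{eq:mod}
\mathsf S^2=n\,\mathsf C,\qquad(\mathsf S\mathsf T)^3=\mathfrak g\,\mathsf S^2 .
\end{equation}
They explain what $\xi=\mathfrak g/\sqrt n$ measures. The group $SL_2(\mathbb Z)$ is generated by $\mathfrak s=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ and $\mathfrak t=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ with defining relations $\mathfrak s^4=1$ and $(\mathfrak s\mathfrak t)^3=\mathfrak s^2$. With $s=\mathsf S/\sqrt n$, the relations \eqref{eq:mod} give $s^4=1$ and $(s\mathsf T)^3=\xi s^2$. So $\xi$ is the scalar by which $\mathfrak s\mapsto s$, $\mathfrak t\mapsto\mathsf T$ fails to be a linear representation of $SL_2(\mathbb Z)$.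

\subsection{The matrix $\mathsf Z$}

\begin{lemma}\label{lem:fpm}
The maps $f_+,f_-\colon H^*\to H$ of \eqref{eq:fpm} are algebra homomorphisms with $\varepsilon(f_\pm(\varphi))=\varphi(1)$. For $H$-modules $V,W$, a linear map $t\colon V\to W$ lies in $\operatorname{Hom}_{H^*}(f_+^*V,f_-^*W)$ if and only if
\begin{equation}\label{eq:A}
R_1\otimes tR_2=r_2\otimes r_1t\qquad\text{in }H\otimes\operatorname{Hom}_{\mathbb C}(V,W).
\end{equation}
\end{lemma}

\begin{proof}
The first formula in \eqref{eq:hex} gives $f_+(\varphi\psi)=\varphi(R_1)\psi(R_1')R_2R_2'=f_+(\varphi)f_+(\psi)$, and the second formula in \eqref{eq:hexinv} gives $f_-(\varphi\psi)=\varphi(r_2)\psi(r_2')r_1r_1'=f_-(\varphi)f_-(\psi)$. Applying $\varepsilon$ to either leg of $R^{\pm1}$ gives $1$; this yields $f_\pm(\varepsilon)=1$ and $\varepsilon(f_\pm(\varphi))=\varphi(1)$. Finally, $tf_+(\varphi)=f_-(\varphi)t$ is the equation obtained from \eqref{eq:A} by applying $\varphi\otimes\mathrm{id}$, and the functionals $\varphi$ separate the points of $H$.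
\end{proof}

In terms of the braiding, \eqref{eq:A} says $(t\otimes\mathrm{id}_X)\,c_{X,V}=c_{W,X}^{-1}\,(\mathrm{id}_X\otimes t)$ for every $H$-module $X$: the left side sends $x\otimes y$ to $tR_2y\otimes R_1x$ and the right side sends it to $r_1ty\otimes r_2x$. Thus $t$ converts the braiding into the inverse braiding. The map $t$ is only required to be linear, not $H$-linear, so it is not a morphism of the modular category. This is how $\mathsf Z$ sees more than the category does. Since $H^*$ is semisimple, $\mathsf Z_{ij}$ counts the pairs of isomorphic simple constituents of $f_+^*V_i$ and $f_-^*V_j$.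

\section{Group algebras of abelian groups}\label{sec:abelian}

Let $A$ be a finite abelian group of order $n$, let $X$ be its character group, written additively, and let $e_x$ $(x\in X)$ be the primitive idempotents of $H=\mathbb C[A]$. Then $\Delta(e_x)=\sum_{y+z=x}e_y\otimes e_z$ and $S(e_x)=e_{-x}$. The simple modules $V_x=\mathbb Ce_x$ are one-dimensional, and $x^*=-x$. Let $\beta\colon X\times X\to\mathbb C^\times$ be a bicharacter, that is, a homomorphism in each variable, and put
\[
R=\sum_{x,y}\beta(x,y)\,e_x\otimes e_y,\qquad q(x)=\beta(x,x),\qquad B(x,y)=\beta(x,y)\beta(y,x).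
\]
Then $R$ is an R-matrix: $H$ is commutative and cocommutative, and \eqref{eq:hex} expresses that $\beta$ is a bicharacter. Expanding $\beta(x+y,x+y)$ gives
\begin{equation}\label{eq:quad}
q(x+y)=q(x)q(y)B(x,y).
\end{equation}
We have $\theta=R_2R_1=\sum_xq(x)e_x$ and $R_{21}R=\sum_{x,y}B(x,y)e_x\otimes e_y$. Therefore
\[
\mathfrak g=\sum_xq(x),\qquad\mathfrak g'=\sum_xq(x)^{-1},\qquad\theta_x=q(x),\qquad \mathsf S_{xy}=B(x,y)^{-1},
\]
and $H$ is factorizable if and only if the matrix $(B(x,y))$ is invertible. This holds if and only if $B$ is nondegenerate, meaning that $B(x,\cdot)\equiv1$ only for $x=0$. Indeed, if $B(x,\cdot)\equiv1$ then the rows $x$ and $0$ coincide; and if $B$ is nondegenerate then $(\mathsf S^2)_{xz}=\sum_yB(x+z,y)^{-1}=n\,\delta_{x,-z}$. This is also the first relation in \eqref{eq:mod}. For the second, \eqref{eq:quad} gives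
\[
(\mathsf S\mathsf T\mathsf S)_{xz}=\sum_yq(y)B(y,-x-z)=\sum_y\frac{q(y-x-z)}{q(x+z)}=\frac{\mathfrak g}{q(x+z)}=\mathfrak g\,(\mathsf T^{-1}\mathsf S\mathsf T^{-1})_{xz},
\]
that is, $\mathsf T\mathsf S\mathsf T\mathsf S\mathsf T=\mathfrak g\,\mathsf S$.

For a nonzero $t\colon V_x\to V_y$, condition \eqref{eq:A} reads $\sum_w\beta(w,x)e_w=\sum_w\beta(y,w)^{-1}e_w$. Hence
\begin{equation}\label{eq:Zab}
\mathsf Z_{xy}=\begin{cases}1&\text{if }\beta(w,x)\beta(y,w)=1\text{ for all }w\in X,\\0&\text{otherwise,}\end{cases}
\end{equation}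
and putting $y=-x$ we obtain
\begin{equation}\label{eq:tauab}
\tau=\#\{x\in X:\beta(x,w)=\beta(w,x)\text{ for all }w\in X\}.
\end{equation}
So $\mathsf Z$ depends on $\beta$, while $\mathsf S$ and $\mathsf T$ depend only on $q$.

In the examples below, $[x]$ denotes the standard basis of $\mathbb C^X$, $\omega=e^{2\pi i/3}$, and $\eta=\mathfrak g/\mathfrak g'=\mathfrak g^2/n$. We use one observation. Let $U\subset\mathbb C^X$ be a subspace of dimension $d$ that is stable under $\mathsf S$ and $\mathsf T$. Taking determinants of \eqref{eq:mod} on $U$ gives $\det(\mathsf S|_U)^2=n^d\det(\mathsf C|_U)$ and $\det(\mathsf S|_U)\det(\mathsf T|_U)^3=\mathfrak g^d$. Squaring the second equation and inserting the first, we find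
\begin{equation}\label{eq:det}
\eta^{\,d}=\det(\mathsf C|_U)\,\det(\mathsf T|_U)^6 .
\end{equation}
Only \eqref{eq:mod} was used, so \eqref{eq:det} holds for every $H$. For the whole space it determines only a high power of $\eta$, and only in terms of the $\theta_i$. The ideal $U$ would be a line on which $\mathsf T$ acts trivially, for then $\eta=\pm1$ at once. The eigenspaces of a matrix commuting with $\mathsf S$ and $\mathsf T$ are a supply of subspaces $U$. We take for granted in the examples that $\mathsf Z$ is such a matrix; this is proved in Sections~\ref{sec:ZT} and~\ref{sec:ZS}.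

\begin{example}[an honest line]\label{ex:A}
Let $X=(\mathbb Z/2)^2$ and $\beta(x,y)=(-1)^{x_1y_2}$. Then $B(x,y)=(-1)^{x_1y_2+x_2y_1}$ is nondegenerate, $q(x)=(-1)^{x_1x_2}$ has the values $1,1,1,-1$, and $\mathfrak g=\mathfrak g'=2$. By \eqref{eq:Zab}, $\mathsf Z_{xy}=1$ exactly when $x_2=0$ and $y_1=0$. So $\mathsf Z$ has rank one, its image is spanned by $\ell=[00]+[10]$, and $\mathsf Z\ell=\ell$. On this line $\mathsf T=1$ and $\mathsf C=1$, and \eqref{eq:det} gives $\eta=1$. Directly, $\mathsf S\ell=\sum_x(1+(-1)^{x_2})[x]=2\ell$, and $(\mathsf S\mathsf T)^3=\mathfrak g\,\mathsf S^2$ reads $8=4\mathfrak g$ on $\ell$. Here $\tau=1$.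
\end{example}

\begin{example}[a difference of eigenspaces]\label{ex:B}
Let $X=\mathbb Z/3$ and $\beta(x,y)=\omega^{xy}$. Then $B(x,y)=\omega^{2xy}$ is nondegenerate, $q$ has the values $1,\omega,\omega$, and $\mathfrak g=1+2\omega=i\sqrt3$, $\mathfrak g'=-i\sqrt3$. By \eqref{eq:Zab}, $\mathsf Z_{xy}=1$ exactly when $y=-x$, so $\mathsf Z=\mathsf C$ and $\tau=3$. The eigenspaces of $\mathsf Z$ are $U_1=\langle[0],[1]+[2]\rangle$, where $\mathsf T$ has eigenvalues $1,\omega$ and $\mathsf C=1$, and $U_{-1}=\langle[1]-[2]\rangle$, where $\mathsf T=\omega$ and $\mathsf C=-1$. Neither is a line with trivial $\mathsf T$. But \eqref{eq:det} gives $\eta^2=\omega^6$ and $\eta=-\omega^6$, and in the quotient of these equations the factor $\omega^6$ cancels whatever its value, leaving $\eta=-1$. The formal combination $U_1-U_{-1}$, in which each eigenspace is weighted by its eigenvalue, behaves like the ideal line: its dimension is $2-1=1$, and the eigenvalue $\omega$ of $\mathsf T$ occurs $1-1=0$ times. These two numbers are the trace of $\mathsf Z$ and its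 trace on $\ker(\mathsf T-\omega)$.
\end{example}

\begin{example}[irrational weights]\label{ex:C}
Let $X=(\mathbb Z/2)^2$ and $\beta(x,y)=(-1)^{x_1y_1+x_1y_2+x_2y_2}$. Again $B(x,y)=(-1)^{x_1y_2+x_2y_1}$, but now $q(x)=-1$ for all $x\ne0$, and $\mathfrak g=\mathfrak g'=-2$. Comparing the coefficients of $w_1$ and $w_2$ in \eqref{eq:Zab} gives $x_1+x_2+y_1=0$ and $x_2+y_1+y_2=0$, that is, $y=(x_1+x_2,x_1)$. So $\mathsf Z$ is the permutation matrix that fixes $0$ and permutes $10,11,01$ cyclically, and $\tau=1$. Its eigenspaces are $U_1$ of dimension $2$, on which $\mathsf T$ has eigenvalues $1,-1$, and the lines $U_\omega$, $U_{\omega^2}$, on which $\mathsf T=-1$. The combination $U_1+\omega U_\omega+\omega^2U_{\omega^2}$ again has dimension $2+\omega+\omega^2=1$, and the eigenvalue $-1$ of $\mathsf T$ occurs $1+\omega+\omega^2=0$ times. The weights are no longer integers, so the equations \eqref{eq:det} cannot be raised to these powers and multiplied.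
\end{example}

\section{Determinants on the eigenspaces of an integer matrix}\label{sec:det}

The remedy for the difficulty in Example~\ref{ex:C} is to take logarithms in \eqref{eq:det} before forming the weighted sum. Each logarithm is ambiguous by an integer. The weights are eigenvalues of an integer matrix, so the total ambiguity is an algebraic integer; and Vafa's theorem makes it rational. Since we do not assume $\mathsf Z$ diagonalizable, we use generalized eigenspaces.

\begin{proposition}\label{prop:det}
Let $I$ be a finite set with an involution $i\mapsto i^*$ and an element $0=0^*$, and let $\mathsf C_{ij}=\delta_{i,j^*}$. Let $\mathsf S$ be a complex $I\times I$ matrix, let $\mathsf T=\operatorname{diag}(\theta_i)$ be invertible with $\theta_0=1$, and let $n,\mathfrak g$ be nonzero complex numbers such that \eqref{eq:mod} holds and $\eta=\mathfrak g^2/n$ is a root of unity. Let $\mathsf Z$ be an $I\times I$ matrix with integer entries such that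
\[
\mathsf Z\mathsf S=\mathsf S\mathsf Z,\qquad \mathsf Z\mathsf T=\mathsf T\mathsf Z,\qquad \mathsf Z_{ii}=\delta_{i,0}\ \ (i\in I).
\]
Then $\tau=\sum_i\mathsf Z_{i,i^*}$ is odd and $\eta=(-1)^{(\tau-1)/2}$.
\end{proposition}

\begin{proof}
\emph{Parity of $\tau$.} The matrix $\mathsf Z$ commutes with $\mathsf C=\mathsf S^2/n$. Since $(\mathsf Z\mathsf C)_{ij}=\mathsf Z_{i,j^*}$ and $(\mathsf C\mathsf Z)_{ij}=\mathsf Z_{i^*,j}$, we have $\tau=\operatorname{Tr}(\mathsf Z\mathsf C)$ and $\mathsf Z_{i,i^*}=\mathsf Z_{i^*,i}$. The indices with $i=i^*$ contribute $\sum_{i=i^*}\mathsf Z_{ii}=1$ to $\tau$, and each pair $\{i,i^*\}$ with $i\ne i^*$ contributes $2\mathsf Z_{i,i^*}$. So $\tau$ is odd.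

\emph{Traces.} Let $z$ run over the eigenvalues of $\mathsf Z$. They are roots of a monic integer polynomial, hence algebraic integers. Let $U_z$ be the generalized eigenspace, so that $\mathbb C^I=\bigoplus_zU_z$. Each $U_z$ is stable under $\mathsf S$, $\mathsf T$ and $\mathsf C$, and $\mathsf T$ and $\mathsf C$ are diagonalizable on it. Let $d_z=\dim U_z$, let $m_z(\zeta)$ be the multiplicity of $\zeta$ as an eigenvalue of $\mathsf T|_{U_z}$, and let $r_z$ be the multiplicity of $-1$ as an eigenvalue of $\mathsf C|_{U_z}$. On a $\mathsf Z$-stable subspace of $U_z$ the only eigenvalue of $\mathsf Z$ is $z$, so the trace of $\mathsf Z$ is $z$ times the dimension. We apply this to $U_z$, to $U_z\cap\ker(\mathsf T-\zeta)$ and to $U_z\cap\ker(\mathsf C\mp1)$. The space $\ker(\mathsf T-\zeta)$ is spanned by the basis vectors $i$ with $\theta_i=\zeta$, so the trace of $\mathsf Z$ on it is $\sum_{\theta_i=\zeta}\mathsf Z_{ii}=\delta_{\zeta,1}$, because $\theta_0=1$. We obtain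
\begin{equation}\label{eq:traces}
\sum_zz\,d_z=1,\qquad\sum_zz\,m_z(\zeta)=\delta_{\zeta,1},\qquad\sum_zz\,(d_z-2r_z)=\operatorname{Tr}(\mathsf Z\mathsf C)=\tau .
\end{equation}
The first and third equations give $\sum_zz\,r_z=(1-\tau)/2$.

\emph{Determinants.} The matrix $\mathsf S$ is invertible since $\mathsf S^2=n\mathsf C$, so the derivation of \eqref{eq:det} applies to $U=U_z$:
\[
\eta^{\,d_z}=(-1)^{r_z}\prod_\zeta\zeta^{\,6m_z(\zeta)},
\]
where $\zeta$ runs over the eigenvalues of $\mathsf T$. Write $\eta=e^{2\pi ic}$ with $c\in\mathbb Q$. For each $\zeta$ choose, independently of $z$, a complex number $\epsilon_\zeta$ with $\zeta^6=e^{2\pi i\epsilon_\zeta}$, taking $\epsilon_1=0$. Then there are integers $l_z$ with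
\[
c\,d_z=\tfrac12\,r_z+\sum_\zeta\epsilon_\zeta\,m_z(\zeta)+l_z .
\]
Multiply by $z$ and sum over $z$. By \eqref{eq:traces}, the left side becomes $c$, the first term on the right becomes $(1-\tau)/4$, and the second becomes $\sum_\zeta\epsilon_\zeta\delta_{\zeta,1}=\epsilon_1=0$. Hence
\[
c-\frac{1-\tau}{4}=\sum_zz\,l_z .
\]
The left side is rational and the right side is an algebraic integer, so both are integers. Therefore $\eta=e^{2\pi i(1-\tau)/4}=i^{\,1-\tau}=(-1)^{(\tau-1)/2}$, as $\tau$ is odd.
\end{proof}

No arithmetic information on the $\theta_i$ entered: the middle equation in \eqref{eq:traces} removed all of them. This is why the full condition $\mathsf Z_{ii}=\delta_{i,0}$, and not only $\operatorname{Tr}\mathsf Z=1$, appears in the hypotheses.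

\section{The diagonal of $\mathsf Z$}\label{sec:diag}

In the abelian case, \eqref{eq:Zab} shows that $\mathsf Z_{xx}=1$ means $B(w,x)=1$ for all $w$, and nondegeneracy forces $x=0$. In general $\mathsf Z_{ii}$ is the dimension of the solution space of \eqref{eq:A} in $\operatorname{End}(V_i)$, and factorizability says nothing about a single $V_i$. It is a statement about $H\cong\prod_i\operatorname{End}(V_i)$, so we treat all $i$ at once: we make $H$ an $H^*$-module whose invariants are the solutions of \eqref{eq:A}, and factorizability identifies this module with the regular one.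

\begin{proposition}\label{prop:diag}
$\mathsf Z_{ii}=\delta_{i,0}$ for all $i\in I$.
\end{proposition}

\begin{proof}
For $\varphi\in H^*$ and $t\in H$ put
\[
t\cdot\varphi=(\varphi\otimes\mathrm{id})\bigl(R_{21}(1\otimes t)R\bigr)=\varphi(R_2'R_1)\,R_1'\,t\,R_2 .
\]
By \eqref{eq:SR} and $S^2=\mathrm{id}$ we have $S(f_-(\psi))=\psi(R_2)S^2(R_1)=\psi(R_2)R_1$, so
\[
t\cdot\varphi=S\bigl(f_-(\varphi_{(1)})\bigr)\,t\,f_+(\varphi_{(2)}).
\]
The map $S\circ f_-$ is an algebra antihomomorphism and $f_+$ is a homomorphism. Hence
\[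
(t\cdot\psi)\cdot\varphi=S\bigl(f_-(\psi_{(1)}\varphi_{(1)})\bigr)\,t\,f_+(\psi_{(2)}\varphi_{(2)})=t\cdot(\psi\varphi),
\]
and $t\cdot\varepsilon=t$. So $H$ is a right $H^*$-module. The map $H^*\to H$, $\psi\mapsto1\cdot\psi$, is a homomorphism of right $H^*$-modules, and $1\cdot\psi=(\psi\otimes\mathrm{id})(R_{21}R)$. By factorizability it is an isomorphism. It therefore maps the space of right integrals $\{\psi:\psi\varphi=\varphi(1)\psi\text{ for all }\varphi\}$ onto
\[
J=\{t\in H: t\cdot\varphi=\varphi(1)t\text{ for all }\varphi\},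
\]
and $\dim J=1$.

An element $t$ lies in $J$ if and only if $R_{21}(1\otimes t)R=1\otimes t$, that is, $(1\otimes t)R=R_{21}^{-1}(1\otimes t)$, that is, $R_1\otimes tR_2=r_2\otimes r_1t$ in $H\otimes H$. Under the isomorphism $H\cong\prod_i\operatorname{End}(V_i)$ in the second tensor factor, this holds if and only if each component $t_i\in\operatorname{End}(V_i)$ satisfies \eqref{eq:A} with $V=W=V_i$. Hence $\sum_i\mathsf Z_{ii}=\dim J=1$. By Lemma~\ref{lem:fpm}, both $f_+^*V_0$ and $f_-^*V_0$ are the trivial $H^*$-module, so $\mathsf Z_{00}=1$. The remaining $\mathsf Z_{ii}$ are nonnegative with sum $0$.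
\end{proof}

\section{$\mathsf Z$ commutes with $\mathsf T$}\label{sec:ZT}

In the abelian case, suppose $\mathsf Z_{xy}=1$ and put $w=x$ and $w=y$ in \eqref{eq:Zab}. This gives $q(x)\beta(y,x)=1$ and $\beta(y,x)q(y)=1$, so $q(x)=q(y)$. In general, the two substitutions become two ways of letting the first tensor factor in \eqref{eq:A} act: on $V$ and on $W$.

\begin{proposition}\label{prop:ZT}
If $t\colon V\to W$ satisfies \eqref{eq:A}, then $t\theta=\theta t$. Consequently $\mathsf Z\mathsf T=\mathsf T\mathsf Z$.
\end{proposition}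

\begin{proof}
Apply the map $H\otimes\operatorname{Hom}(V,W)\to\operatorname{Hom}(V,W)$, $h\otimes x\mapsto xh$, to \eqref{eq:A}. By \eqref{eq:theta},
\[
t\theta=tR_2R_1=r_1tr_2 .
\]
Next apply $S\otimes\mathrm{id}$ to \eqref{eq:A}. By \eqref{eq:SR}, $S(R_1)\otimes R_2=r_1\otimes r_2$ and $S(r_2)\otimes r_1=S(R_2)\otimes S(R_1)=R_2\otimes R_1$. So $r_1\otimes tr_2=R_2\otimes R_1t$, and the map $h\otimes x\mapsto hx$ turns this into
\[
r_1tr_2=R_2R_1t=\theta t .
\]
Hence $t\theta=\theta t$. For a nonzero $t\colon V_i\to V_j$ this reads $\theta_i=\theta_j$. Thus $\mathsf Z_{ij}\theta_j=\theta_i\mathsf Z_{ij}$ for all $i,j$.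
\end{proof}

\section{$\mathsf Z$ commutes with $\mathsf S$}\label{sec:ZS}

The entries of $\mathsf Z$ are dimensions and those of $\mathsf S$ are traces of the double braiding, so we first bring both onto common ground, the subspace $\mathrm{Ch}\subset H^*$ spanned by the $\chi_i$. It is a subalgebra, since $\chi_i\chi_j$ is the character of $V_i\otimes V_j$. We shall see that $\mathsf Z$ is the matrix of a bilinear form on $\mathrm{Ch}$ and that $\mathsf T\mathsf S\mathsf T$ is the matrix of multiplication by one element $v\in\mathrm{Ch}$. What has to be shown is then that $v$ can be moved from one argument of the form to the other.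

For $\chi\in\mathrm{Ch}$ put
\[
a^+_\chi=R_1\,\chi(R_2),\qquad a^-_\chi=r_2\,\chi(r_1).
\]
These elements of $H=H^{**}$ are characters of $H^*$-modules: $\chi_i(f_\pm(\varphi))=\varphi(a^\pm_{\chi_i})$, so $a^\pm_{\chi_i}$ is the character of $f_\pm^*V_i$. The second formula in \eqref{eq:hex} gives $a^+_{\chi\psi}=R_1R_1'\chi(R_2')\psi(R_2)$, and the first formula in \eqref{eq:hexinv} gives $a^-_{\chi\psi}=r_2r_2'\chi(r_1')\psi(r_1)$. That is,
\begin{equation}\label{eq:mult}
a^+_{\chi\psi}=a^+_\psi a^+_\chi,\qquad a^-_{\chi\psi}=a^-_\psi a^-_\chi .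
\end{equation}

\begin{lemma}\label{lem:form}
Let $Z(\chi,\chi')=\lambda\bigl(a^-_{\chi'}\,S(a^+_\chi)\bigr)$ for $\chi,\chi'\in\mathrm{Ch}$. Then $\mathsf Z_{ij}=Z(\chi_i,\chi_j)$.
\end{lemma}

\begin{proof}
Let $M=f_+^*V_i$ and $M'=f_-^*V_j$, and denote the antipode of $H^*$ also by $S$. The space $\operatorname{Hom}_{\mathbb C}(M,M')$ is a left $H^*$-module under $\varphi\triangleright t=\varphi_{(1)}\,t\,S(\varphi_{(2)})$. Its invariants are the $H^*$-linear maps: if $t$ is $H^*$-linear then $\varphi\triangleright t=t\varphi_{(1)}S(\varphi_{(2)})=\varphi(1)t$, and if $t$ is invariant then $\varphi t=\varphi_{(1)}tS(\varphi_{(2)})\varphi_{(3)}=t\varphi$. Since $\varphi\lambda=\varphi(1)\lambda$ and $\lambda(1)=1$, the operator $t\mapsto\lambda\triangleright t$ maps into the invariants and fixes them. It is a projection onto the invariants, so its trace is $\mathsf Z_{ij}$. The trace of $t\mapsto ytx$ is $\operatorname{tr}_{M'}(y)\operatorname{tr}_M(x)$. Therefore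
\[
\mathsf Z_{ij}=\lambda_{(1)}(a^-_{\chi_j})\,\lambda_{(2)}\bigl(S(a^+_{\chi_i})\bigr)=\lambda\bigl(a^-_{\chi_j}S(a^+_{\chi_i})\bigr).\qedhere
\]
\end{proof}

Now let
\[
v=\chi_R(\theta\,\cdot\,)=\sum_kd_k\theta_k\chi_k\in\mathrm{Ch}.
\]

\begin{lemma}\label{lem:TST}
$v\chi_i=\sum_j(\mathsf T\mathsf S\mathsf T)_{ij}\,\chi_j$ for all $i\in I$.
\end{lemma}

\begin{proof}
Let $N_{ki}^j$ be the multiplicity of $V_j$ in $V_k\otimes V_i$. The coefficient of $\chi_j$ in $v\chi_i$ is $\sum_kd_k\theta_kN_{ki}^j$. The adjunction $\operatorname{Hom}_H(V_k\otimes V_i,V_j)\cong\operatorname{Hom}_H(V_k,V_j\otimes V_i^*)$ gives $N_{ki}^j=N_{j\,i^*}^k$, so this coefficient is the trace of $\theta$ on $V_j\otimes V_{i^*}$. By \eqref{eq:theta}, this trace is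
\[
(\chi_j\otimes\chi_{i^*})(\Delta(\theta))=\theta_j\theta_{i^*}(\chi_j\otimes\chi_{i^*})(R_{21}R)=\theta_i\theta_j\mathsf S_{ji}=\theta_i\mathsf S_{ij}\theta_j.\qedhere
\]
\end{proof}

The two arguments of $Z$ enter through different maps, $a^+$ and $a^-$, so moving a factor across requires an element on which these maps agree. The key fact is that $v$ is such an element. In the abelian case $v=\sum_mq(m)\chi_m$, and the coefficients of $e_w$ in $a^+_v$ and $a^-_v$ are $\sum_mq(m)\beta(w,m)$ and $\sum_mq(m)\beta(m,w)^{-1}$. By \eqref{eq:quad}, $q(m)\beta(w,m)=q(m+w)\beta(m+w,w)^{-1}$, so the two sums differ by the translation $m\mapsto m+w$. In general, the formula for $\Delta(\theta)$ in \eqref{eq:theta} replaces \eqref{eq:quad}, and the invariance \eqref{eq:int} of the integral replaces the translation invariance of the sum.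

\begin{lemma}\label{lem:key}
$a^+_v=a^-_v=S(a^+_v)$.
\end{lemma}

\begin{proof}
By \eqref{eq:theta}, $R\,(\theta\otimes\theta)=R_{21}^{-1}\Delta(\theta)$. We apply $\mathrm{id}\otimes\lambda$ to both sides and use $\lambda(h\theta)=v(h)/n$. The left side becomes $R_1\theta\,\lambda(R_2\theta)=\frac1na^+_v\theta$. The right side becomes $r_2\theta_{(1)}\lambda(r_1\theta_{(2)})$. For $x\in H$, the antipode axiom and \eqref{eq:int}, applied to $h=x_{(2)}\theta$, give
\[
\theta_{(1)}\lambda(x\theta_{(2)})=S(x_{(1)})\,x_{(2)}\theta_{(1)}\,\lambda(x_{(3)}\theta_{(2)})=S(x_{(1)})\,\lambda(x_{(2)}\theta).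
\]
With $x=r_1$ and the first formula in \eqref{eq:hexinv}, the right side is
\[
r_2\,S(r_{1(1)})\,\lambda(r_{1(2)}\theta)=r_2\,\bigl(r_2'S(r_1')\bigr)\,\lambda(r_1\theta).
\]
By \eqref{eq:SR}, $r_2'S(r_1')=R_2S^2(R_1)=\theta$, so the right side equals $\frac1na^-_v\theta$. Since $\theta$ is invertible, $a^+_v=a^-_v$.

From $(\mathrm{id}\otimes S)R^{-1}=(S\otimes\mathrm{id})R^{-1}$ we get $S(a^-_v)=S(r_2)v(r_1)=r_2\,v(S(r_1))=a^-_{v\circ S}$. Finally $v\circ S=\sum_kd_k\theta_k\chi_{k^*}=v$, because $d_{k^*}=d_k$ and $\theta_{k^*}=\theta_k$. So $S(a^-_v)=a^-_v$.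
\end{proof}

\begin{proposition}\label{prop:ZS}
$\mathsf Z\mathsf S=\mathsf S\mathsf Z$.
\end{proposition}

\begin{proof}
For $\chi,\chi'\in\mathrm{Ch}$, equation \eqref{eq:mult} and Lemma~\ref{lem:key} give
\[
Z(v\chi,\chi')=\lambda\bigl(a^-_{\chi'}S(a^+_\chi a^+_v)\bigr)=\lambda\bigl(a^-_{\chi'}a^-_v\,S(a^+_\chi)\bigr)=\lambda\bigl(a^-_{v\chi'}S(a^+_\chi)\bigr)=Z(\chi,v\chi').
\]
Put $\mathsf M=\mathsf T\mathsf S\mathsf T$, a symmetric matrix, and take $\chi=\chi_i$, $\chi'=\chi_j$. By Lemmas~\ref{lem:form} and~\ref{lem:TST}, the left side is $\sum_k\mathsf M_{ik}\mathsf Z_{kj}=(\mathsf M\mathsf Z)_{ij}$ and the right side is $\sum_k\mathsf M_{jk}\mathsf Z_{ik}=(\mathsf Z\mathsf M)_{ij}$. So $\mathsf Z$ commutes with $\mathsf M$. It commutes with the invertible matrix $\mathsf T$ by Proposition~\ref{prop:ZT}, hence with $\mathsf S=\mathsf T^{-1}\mathsf M\mathsf T^{-1}$.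
\end{proof}

\section{Proof of the theorem and complements}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:prelim} we may take $K=\mathbb C$, and the relations \eqref{eq:mod} hold with $\theta_0=1$. By (i), $\mathfrak g\neq0$ and $\mathfrak g^2/n=\mathfrak g/\mathfrak g'$, which is a root of unity by (ii). The integer matrix $\mathsf Z$ satisfies the hypotheses of Proposition~\ref{prop:det} by Propositions~\ref{prop:diag}, \ref{prop:ZT} and~\ref{prop:ZS}. Hence $\tau$ is odd and $\mathfrak g/\mathfrak g'=(-1)^{(\tau-1)/2}$. Since $\tau$ is a sum of dimensions and is odd, it is positive.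
\end{proof}

\subsection{The integer $\tau$}
The number $\tau$ counts bilinear forms. Identify a linear map $t\colon V_i\to V_i^*$ with the form $b(x,y)=t(x)(y)$ on $V_i$. We have $(r_1\cdot t(x))(y)=b(x,S(r_1)y)$, and $S(r_1)\otimes r_2=S^2(R_1)\otimes R_2=R$. Evaluating \eqref{eq:A} at $x$ and $y$ therefore gives the condition
\[
b(R_2x,y)\,R_1=b(x,R_1y)\,R_2\quad\text{in }H\qquad(x,y\in V_i),
\]
and $\tau$ is the sum over $i$ of the dimensions of the spaces of such forms on $V_i$.

\begin{corollary}\label{cor:tau}
Let $H$ be as in Theorem~\ref{thm:main}. If all simple $H$-modules over $\overline K$ are self-dual, then $\tau=1$ and $\mathfrak g=\mathfrak g'$. If $n$ is odd, then $\tau\equiv n\pmod4$.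
\end{corollary}

\begin{proof}
If $i^*=i$ for all $i$, then $\tau=\sum_i\mathsf Z_{ii}=1$ by Proposition~\ref{prop:diag}. If $n$ is odd, then (iii) says $\mathfrak g/\mathfrak g'=(-1)^{(n-1)/2}$, and comparison with Theorem~\ref{thm:main} gives $(-1)^{(\tau-1)/2}=(-1)^{(n-1)/2}$.
\end{proof}

For example, let $n$ be odd, $X=\mathbb Z/n$ and $\beta(x,y)=e^{2\pi ixy/n}$. Then $B=\beta^2$ is nondegenerate because $2$ is a unit modulo $n$, and $\tau=n$ by \eqref{eq:tauab} because $\beta$ is symmetric. Theorem~\ref{thm:main} and (i) give $\bigl(\sum_{x\in\mathbb Z/n}e^{2\pi ix^2/n}\bigr)^2=(-1)^{(n-1)/2}n$.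

\subsection{All four values occur in even dimension}
Over $\mathbb C$, Theorem~\ref{thm:main} gives $\xi^2=\mathfrak g/\mathfrak g'=\pm1$, so $\xi=\mathfrak g/\sqrt n\in\{1,-1,i,-i\}$. Examples~\ref{ex:A} and~\ref{ex:C} have $n=4$ and $\xi=1$, $\xi=-1$. If $\beta$ and $\beta'$ are bicharacters on $X$ and $X'$, then their product on $X\times X'$ has symmetrization $BB'$, which is nondegenerate when $B$ and $B'$ are, and both Gauss sums multiply. Combining Examples~\ref{ex:A} and~\ref{ex:C} with Example~\ref{ex:B} in this way gives $n=12$ and $\mathfrak g=\pm2\sqrt3\,i$, $\mathfrak g'=-\mathfrak g$, hence $\xi=i$ and $\xi=-i$. So neither sign can be removed from the theorem in even dimension.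

\subsection{The role of the hypotheses}
Semisimplicity in characteristic zero supplies $S^2=\mathrm{id}$, hence the central element $\theta=R_2R_1$ used throughout, the normalized integral $\lambda$ used in Section~\ref{sec:ZS}, and the reduction to $\mathbb C$, where logarithms are available.

Factorizability is used in the relations \eqref{eq:mod}, in the facts (i) and (ii), and in Proposition~\ref{prop:diag}; Sections~\ref{sec:ZT} and~\ref{sec:ZS} do not need it. Without it the conclusion fails. Take $X=\mathbb Z/4$ and $\beta(x,y)=i^{xy}$. Then $B(x,y)=(-1)^{xy}$ is degenerate, \eqref{eq:Zab} gives $\mathsf Z_{00}=\mathsf Z_{22}=1$, and $q$ has the values $1,i,1,i$, so $\mathfrak g^2=(2+2i)^2=8i$ while $\mathfrak g'^2=(2-2i)^2=-8i$.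

The Hopf structure enters through the matrix $\mathsf Z$, whose definition needs the algebra $H^*$, and through the identity $\operatorname{Tr}\mathsf Z=1$. For the modular category with twists $1,i$ from the introduction, the matrices are $\mathsf S=\left(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\right)$, $\mathsf T=\operatorname{diag}(1,i)$ and $\mathsf C=1$. They satisfy \eqref{eq:mod} with $n=2$ and $\mathfrak g=1+i$. A matrix commuting with $\mathsf T$ is diagonal, and a diagonal matrix commuting with $\mathsf S$ is scalar. So no matrix with diagonal $(1,0)$ commutes with both, and Proposition~\ref{prop:det} has nothing to apply to.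

\subsection{The matrices $\mathsf T$ and $\mathsf T^{a^2}$}
The properties of $\mathsf Z$ have another consequence, which the proof above does not need. Fix $\gamma\in\mathbb C$ with $\gamma^3=\xi$. By \eqref{eq:mod}, $\rho(\mathfrak s)=\mathsf S/\sqrt n$ and $\rho(\mathfrak t)=\gamma^{-1}\mathsf T$ define a linear representation $\rho$ of $SL_2(\mathbb Z)$ on $\mathbb C^I$. The congruence theorem \cite{NS}, for factorizable Hopf algebras also \cite{SZ2}, states that if $N$ is the (finite) order of $\mathsf T$, then $\rho(G)$ is a scalar for every $G$ in the kernel $\Gamma(N)$ of the surjection $SL_2(\mathbb Z)\to SL_2(\mathbb Z/N)$. Let $a,a'$ be integers with $aa'\equiv1\pmod N$, and choose $D\in SL_2(\mathbb Z)$ with $D\equiv\operatorname{diag}(a,a')\pmod N$. Then $D\mathfrak tD^{-1}\equiv\mathfrak t^{a^2}\pmod N$, so $\rho(D)\mathsf T\rho(D)^{-1}=\kappa\mathsf T^{a^2}$ for some scalar $\kappa$. The matrix $\mathsf Z$ determines this scalar. It commutes with $\rho(D)$, and $\operatorname{Tr}(\mathsf Z\mathsf T^k)=\sum_i\mathsf Z_{ii}\theta_i^k=1$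 for all $k$ by Proposition~\ref{prop:diag}. Multiplying by $\mathsf Z$ and taking traces gives $\kappa=1$, so
\[
\rho(D)\,\mathsf T\,\rho(D)^{-1}=\mathsf T^{a^2}.
\]

\begin{thebibliography}{9}

\bibitem{BK}
Bakalov and Kirillov, \emph{Lectures on tensor categories and modular functors}.

\bibitem{EG}
Etingof and Gelaki, Math. Res. Lett. \textbf{5} (1998).

\bibitem{NS}
Ng and Schauenburg, Comm. Math. Phys. \textbf{300} (2010).

\bibitem{SZ}
Yorck Sommerh\"auser and Yongchang Zhu, \emph{On the Central Charge of a Factorizable Hopf Algebra}, arXiv:0906.3471 (2009).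

\bibitem{SZ2}
Sommerh\"auser and Zhu, Mem. AMS \textbf{219} (2012).

\end{thebibliography}
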